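# Compact quotients of $\mathrm{Sp}(2p+2q,\mathbb R)/\mathrm U(p,q)$: turning an odd map into an even one

## 1. A rotation of 2-frames joining an odd map to an even map

Let $p\ge 1$ and $n=p+1$. Write $e=e_n$ for the last basis vector of $\mathbb C^n$, and regard $\mathbb C^p\subset\mathbb C^n$ as the span of the first $p$ basis vectors. Put $\langle a,b\rangle=\sum_j a_j\bar b_j$. The unitary group $\mathrm U(n)$ acts on the space $\mathrm{Sym}_n(\mathbb C)$ of complex symmetric matrices by $S\mapsto kSk^T$. For $w\in\mathbb C^p$ consider the symmetric matrix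
$$X_w=we^T+ew^T .$$
The map $w\mapsto X_w$ is linear, so it is odd: $X_{-w}=-X_w$. We are going to deform it, on the unit sphere and without leaving a single $\mathrm U(n)$-orbit, into an even map.

A polarization identity suggests how. Since $(i\,b)(i\,b)^T=-bb^T$, we have
$$we^T+ew^T=\tfrac12(e+w)(e+w)^T-\tfrac12(e-w)(e-w)^T=uu^T+vv^T,\qquad u=\tfrac{e+w}{\sqrt2},\quad v=\tfrac{i(e-w)}{\sqrt2}.$$
When $|w|=1$ the pair $(u,v)$ is a unitary 2-frame. On the other hand $ee^T-ww^T=ee^T+(-iw)(-iw)^T$ comes from the unitary 2-frame $(e,-iw)$, and $ee^T-ww^T$ is even in $w$. The first frame is obtained from the second by a rotation through $\pi/4$. So we rotate. For a unit vector $w\in\mathbb C^p$ and $\theta\in[0,\pi/4]$ put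
$$u_\theta=\cos\theta\,e+\sin\theta\,w,\qquad v_\theta=i(\sin\theta\,e-\cos\theta\,w),\qquad S_\theta(w)=u_\theta u_\theta^T+v_\theta v_\theta^T.$$

**Proposition 1.** For all unit vectors $w\in\mathbb C^p$ and all $\theta\in[0,\pi/4]$:

1. $S_\theta(w)=\cos2\theta\,(ee^T-ww^T)+\sin2\theta\,(ew^T+we^T)$. In particular $S_{\pi/4}(w)=X_w$, and $S_0(w)=ee^T-ww^T$ satisfies $S_0(-w)=S_0(w)$.
2. All the matrices $S_\theta(w)$ lie in one $\mathrm U(n)$-orbit, namely that of $X_{w_0}$ for any fixed unit vector $w_0\in\mathbb C^p$.

**Proof.** For (1), expand: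
$$u_\theta u_\theta^T=\cos^2\theta\,ee^T+\cos\theta\sin\theta\,(ew^T+we^T)+\sin^2\theta\,ww^T,$$
$$v_\theta v_\theta^T=-\sin^2\theta\,ee^T+\sin\theta\cos\theta\,(ew^T+we^T)-\cos^2\theta\,ww^T,$$
and add. For (2), $w$ and $e$ are orthogonal unit vectors, so $|u_\theta|=|v_\theta|=1$ and
$$\langle u_\theta,v_\theta\rangle=-i(\cos\theta\sin\theta-\sin\theta\cos\theta)=0 .$$
Thus $(u_\theta,v_\theta)$ is a unitary 2-frame. The group $\mathrm U(n)$ is transitive on unitary 2-frames, and $k(uu^T+vv^T)k^T=(ku)(ku)^T+(kv)(kv)^T$. So all $S_\theta(w)$ are in one orbit, and this orbit contains $S_{\pi/4}(w_0)=X_{w_0}$. $\square$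

**The case $p=1$ by hand.** Here $n=2$, $|w|=1$, and
$$S_\theta(w)=\begin{pmatrix}-\cos2\theta\;w^2&\sin2\theta\;w\\ \sin2\theta\;w&\cos2\theta\end{pmatrix}.$$
One checks directly that these symmetric matrices are unitary: the rows have norm $1$, and their Hermitian product is $-\cos2\theta\,w^2\cdot\sin2\theta\,\bar w+\sin2\theta\,w\cdot\cos2\theta=0$. At $\theta=\pi/4$ we see $w$ off the diagonal. At $\theta=0$ we see $\mathrm{diag}(-w^2,1)$, which depends only on $w^2$: the map on the circle now goes through the squaring map, which has degree $2$.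

**What this is for.** The symmetric matrices will be the tangent space at a point of the symmetric space of $\mathrm{Sp}(2n,\mathbb R)$, and the $X_w$ will be the part of it coming from $\mathrm U(p,1)$. If a certain compact quotient exists, exponentiating $X_w$ will give a proper map $\mathbb C^p\to B$ to a manifold $B$ which is nonzero on some compactly supported mod 2 class. The path $S_\theta$ makes this proper map properly homotopic to an even one, and even maps are zero mod 2 in top degree. This contradiction will show that the compact quotient does not exist.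

## 2. Clifford–Klein forms of $\mathrm{Sp}(2n,\mathbb R)/\mathrm U(p,q)$, and the theorems

Let $G$ be a real linear reductive Lie group and $H$ a reductive subgroup.

**Definition.** A discrete subgroup $\Gamma\subset G$ acts *properly discontinuously* on $G/H$ if for every compact $C\subset G/H$ the set $\{\gamma\in\Gamma:\gamma C\cap C\ne\emptyset\}$ is finite. A *Clifford–Klein form* of $G/H$ is then the quotient $\Gamma\backslash G/H$. A *compact quotient* of $G/H$ is a Clifford–Klein form that is compact.

If $H$ is compact, every discrete $\Gamma$ acts properly discontinuously, because $\{g\in G:gC\cap C\neq\emptyset\}$ is compact for each compact $C$. If $H$ is not compact, discreteness is not enough. For instance, if $\Gamma\cap H$ is infinite, the compact set $C=\{eH\}$ already violates the condition, since it is fixed by $\Gamma\cap H$.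

The spaces of this lecture are as follows. Let $n=p+q$, let $h(z,z')=\sum_{a\le p}z_a\bar z'_a-\sum_{a>p}z_a\bar z'_a$ on $\mathbb C^n$, and let $\omega=\operatorname{Im}h$, a symplectic form on $\mathbb R^{2n}=\mathbb C^n$. Put $G=\mathrm{Sp}(\omega)=\mathrm{Sp}(2n,\mathbb R)$, which is connected, and $H=\mathrm U(h)=\mathrm U(p,q)$, the $\mathbb C$-linear maps preserving $h$. The question for $\mathrm{Sp}(8,\mathbb R)/\mathrm U(3,1)$, which comes from Fanny Kassel, Yosuke Morita and Nicolas Tholozan, "Compact quotients of homogeneous spaces and homotopy theory of sphere bundles", arXiv:2601.05857 (2026), is whether this space admits compact quotients.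

**Theorem A.** For every $p\ge1$, $\mathrm{Sp}(2p+2,\mathbb R)/\mathrm U(p,1)$ admits no compact quotient. In particular (case $p=3$) $\mathrm{Sp}(8,\mathbb R)/\mathrm U(3,1)$ admits no compact quotient.

**Theorem B.** $\mathrm{Sp}(2p+2q,\mathbb R)/\mathrm U(p,q)$ admits compact quotients if and only if $pq=0$.

**Corollary C.** Let $p,q\ge1$, $n=p+q$. Every torsion-free discrete subgroup $\Gamma$ of $\mathrm{Sp}(2n,\mathbb R)$ acting properly discontinuously on $\mathrm{Sp}(2n,\mathbb R)/\mathrm U(p,q)$ satisfies $\mathrm{cd}(\Gamma)\le n(n+1)-2pq-1$ (so $\mathrm{cd}(\Gamma)\le13$ for $(p,q)=(3,1)$).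

Here $\mathrm{cd}(\Gamma)$ is the cohomological dimension: the supremum of the $j$ with $H^j(\Gamma;M)\ne0$ for some $\Gamma$-module $M$. For example $\mathrm{cd}(\mathbb Z^m)=m$.

**The easy case $pq=0$.** Then $H=\mathrm U(n)$ is compact. Cocompact lattices $\Gamma\subset\mathrm{Sp}(2n,\mathbb R)$ exist (Borel, *Compact Clifford–Klein forms of symmetric spaces*, Topology 2 (1963)). By the remark above $\Gamma$ acts properly discontinuously on $G/H$, and $\Gamma\backslash G/H$ is compact as the image of $\Gamma\backslash G$. This is the "if" half of Theorem B. From now on $p,q\ge1$.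

**Cohomology with compact supports.** All spaces are locally compact Hausdorff, and $H^*_c$ denotes (sheaf or Alexander–Spanier) cohomology with compact supports. We use the following standard facts. It is contravariant for proper maps and is a module over $H^*$. It is invariant under proper homotopies, that is, homotopies $[0,1]\times Y\to Y'$ that are proper as maps. It is covariant for open embeddings $U\subset Y$ (extension by zero), and there is a natural exact sequence
$$\cdots\to H^{i-1}_c(Y\setminus U)\to H^i_c(U)\to H^i_c(Y)\to H^i_c(Y\setminus U)\to\cdots .$$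
For example, $H^i_c(\mathbb R^m;\mathbb F)$ is $\mathbb F$ for $i=m$ and $0$ otherwise. This shows why homotopies must be proper: the identity of $\mathbb R^m$ is homotopic to a constant map, but it acts nontrivially on $H_c^m$.

## 3. Coordinates in which the maximal compact subgroup is $\mathrm U(n)$

The purpose of this section is to identify all Lie-theoretic data with matrices. Use the real coordinates
$$\zeta=(z_1,\dots,z_p,\bar z_{p+1},\dots,\bar z_n)\in\mathbb C^n .$$
For $a>p$ we have $\operatorname{Im}(\zeta_a\bar\zeta'_a)=\operatorname{Im}(\bar z_az'_a)=-\operatorname{Im}(z_a\bar z'_a)$, so $\omega=\operatorname{Im}\langle\zeta,\zeta'\rangle$. From now on "complex" refers to $\zeta$, and $J$ is multiplication by $i$ in $\zeta$. The real inner product $\operatorname{Re}\langle\cdot,\cdot\rangle$ is the same in $z$- and $\zeta$-coordinates, and $\omega(x,y)=\operatorname{Re}\langle-Jx,y\rangle$. Transposes of real operators are taken with respect to this inner product.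

**The maximal compact subgroup.** Put $K=G\cap\mathrm O(2n)$. An element of $K$ preserves $\operatorname{Re}\langle\cdot,\cdot\rangle$ and $\operatorname{Im}\langle\cdot,\cdot\rangle$, hence commutes with $J$ and preserves $\langle\cdot,\cdot\rangle$. So $K=\mathrm U(n)$ in the coordinates $\zeta$, and it is a maximal compact subgroup of $G$.

**The space $\mathfrak p$.** A real operator $A$ is in $\mathfrak g$ iff $JA+A^TJ=0$. Hence $\mathfrak g=\mathfrak k\oplus\mathfrak p$, where $\mathfrak p$ is the set of symmetric operators anticommuting with $J$. An operator anticommuting with $J$ has the form $\zeta\mapsto S\bar\zeta$ with $S\in M_n(\mathbb C)$. It is symmetric iff $\operatorname{Re}\big(\bar\zeta'^{\,T}S\bar\zeta\big)$ is symmetric in $\zeta,\zeta'$, that is, iff $S=S^T$. So $\mathfrak p=\mathrm{Sym}_n(\mathbb C)$, of real dimension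
$$D:=n(n+1).$$
Since $kS\,\overline{k^{-1}\zeta}=kSk^T\bar\zeta$, the group $K$ acts on $\mathfrak p$ by $S\mapsto kSk^T$, as in Section 1.

**The subgroup $H$.** In $z$-coordinates it is clear that $H=\mathrm U(p,q)$ is stable under $g\mapsto(g^T)^{-1}$. Moreover $K_H:=H\cap K=\mathrm U(p)\times\mathrm U(q)$ is block diagonal, and it is also block diagonal in $\zeta$-coordinates (the second block is conjugated). The space $\mathfrak p_H=\mathfrak p\cap\mathfrak h$ consists of the maps $(v,c)\mapsto(wc,w^*v)$ with $w\in M_{p,q}(\mathbb C)$. In $\zeta$-coordinates $c'=\bar c$, and the map is $(v,c')\mapsto(w\bar c',w^T\bar v)$. So it corresponds to the symmetric matrix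
$$X_w=\begin{pmatrix}0&w\\w^T&0\end{pmatrix}.$$
For $q=1$ this is $we^T+ew^T$, the matrix of Section 1. An element $(k_1,k_2)$ of $K_H$, written in $\zeta$-coordinates, acts by $w\mapsto k_1wk_2^T$. Thus $\mathfrak p_H\cong\mathbb C^p\otimes\mathbb C^q$ as a complex $K_H$-module.

**Diffeomorphisms and dimensions.** Let $X=G/K$ with base point $o$. By the Cartan decomposition, $\mathfrak p\to X$, $A\mapsto\exp(A)o$, and $\mathfrak p_H\to H/K_H$ are diffeomorphisms, the second one $K_H$-equivariant. The quotient $K/K_H$ is the Grassmannian $\mathrm{Gr}_q(\mathbb C^n)$, of real dimension $2pq$. Also $\dim\mathfrak p_H=2pq$, so $\dim G/H=\dim K/K_H+\dim\mathfrak p-\dim\mathfrak p_H=D$.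

For $(p,q)=(3,1)$: $D=20$, $2pq=6$, $K/K_H=\mathrm{Gr}_1(\mathbb C^4)\cong\mathbb{CP}^3$.

## 4. The two fibrations $N\leftarrow Z\to B$

**Step 1: reduction to torsion-free $\Gamma$.** Assume $\Gamma$ is discrete, acts properly discontinuously on $G/H$, and $\Gamma\backslash G/H$ is compact. By local compactness there is a compact $C\subset G/H$ such that the translates of its interior $C^\circ$ cover $G/H$. The set $F=\{\gamma:\gamma C\cap C\ne\emptyset\}$ is finite. Let $\Gamma'$ be the subgroup it generates. The open sets $\Gamma'C^\circ$ and $(\Gamma\setminus\Gamma')C^\circ$ cover $G/H$. They are disjoint, for $\gamma'C\cap\gamma C\neq\emptyset$ gives $\gamma'^{-1}\gamma\in F$. As $G/H$ is connected, $\Gamma=\Gamma'$, so $\Gamma$ is finitely generated. By Selberg's lemma $\Gamma$ has a torsion-free subgroup $\Gamma_0$ of finite index. It acts properly discontinuously, and if $\Gamma=\bigcup_i\Gamma_0\gamma_i$ (a finite union), then $\Gamma_0\big(\bigcup_i\gamma_iC\big)=G/H$, so it acts cocompactly. Hence we may assume that $\Gamma$ is torsion-free.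

**Step 2: the three quotients.** This step needs only that $\Gamma$ is discrete, torsion-free and properly discontinuous on $G/H$. It acts properly discontinuously on $G/H$ by assumption, and on $X=G/K$ and $G/K_H$ because $K$ and $K_H$ are compact. Point stabilizers are finite, hence trivial. So we have manifolds
$$N=\Gamma\backslash G/H,\qquad B=\Gamma\backslash X,\qquad Z=\Gamma\backslash G/K_H,\qquad N\xleftarrow{\ \rho\ }Z\xrightarrow{\ \pi\ }B,$$
with $\dim N=\dim B=D$. All three are connected. $B$ is orientable, since the connected group $G$ preserves an orientation of $X$. In the cocompact case $N$ is a closed manifold.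

**Step 3: $\rho$ is a vector bundle.** The map $\Gamma\backslash G\to N$ is a principal $H$-bundle, and $\rho:Z=(\Gamma\backslash G)/K_H\to N$ is the associated bundle with fibre $H/K_H\cong\mathbb R^{2pq}$. The fibre is contractible and $N$ is a manifold, so $\rho$ has a section. Let $P\subset\Gamma\backslash G$ be the preimage of the image of this section. It is a principal $K_H$-bundle over $N$ with $\Gamma\backslash G=P\times_{K_H}H$. Hence
$$Z=P\times_{K_H}(H/K_H)\cong P\times_{K_H}\mathfrak p_H$$
is the total space of a complex vector bundle of rank $pq$ over $N$, and $\rho$ is a homotopy equivalence.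

The fibre of $\rho$ over $\Gamma eH$ is $\{\Gamma hK_H:h\in H\}$. An element of $\Gamma\cap H$ fixes $eH$, so $\Gamma\cap H$ is trivial, and $hK_H\mapsto\Gamma hK_H$ identifies $H/K_H$ with this fibre. It is closed in $Z$.

If $N$ is compact, then for every field $\mathbb F$ there is a Thom class
$$\tau\in H^{2pq}_c(Z;\mathbb F)$$
restricting to a generator of $H^{2pq}_c(\text{fibre};\mathbb F)=\mathbb F$ on every fibre of $\rho$.

**Step 4: $\pi$ is a Grassmannian bundle.** Let $V=(\Gamma\backslash G)\times_K\mathbb C^n\to B$. Since $K_H$ is the stabilizer in $K$ of $0\oplus\mathbb C^q$, the map $\Gamma gK_H\mapsto[g,0\oplus\mathbb C^q]$ identifies $Z$ with $\mathrm{Gr}_q(V)$. In particular $\pi$ is proper. On $Z$ we have $\pi^*V=T\oplus Q$, with $T$ the tautological bundle of rank $q$ and $Q=T^\perp$ of rank $p$.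

Recall that $H^*(\mathrm{Gr}_q(\mathbb C^n);\mathbb Z)$ is free, of finite rank, and generated as a ring by the Chern classes of the tautological bundle. So we can choose polynomials $y_i\in H^{d_i}(Z;\mathbb Z)$ in the Chern classes of $T$ which restrict to a $\mathbb Z$-basis of the cohomology of every fibre of $\pi$. We take $y_0=1$, and write $y_{top}$ for the single basis element of degree $2pq$.

**Lemma 2 (Leray–Hirsch).** For every local system $M$ of abelian groups on $B$,
$$H^*(Z;\pi^*M)=\bigoplus_i\pi^*H^{*-d_i}(B;M)\,y_i,\qquad H^*_c(Z;\pi^*M)=\bigoplus_i\pi^*H_c^{*-d_i}(B;M)\,y_i,\tag{1}$$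
and each map $b\mapsto\pi^*b\cdot y_i$ is injective.

**Proof.** The class $y_i$ is a morphism $\mathbb Z_Z\to\mathbb Z_Z[d_i]$ in the derived category of sheaves. Tensoring with $\pi^{*}M$ and using adjunction, we get $M[-d_i]\to R\pi_*\pi^{*}M$. Consider the sum $\bigoplus_iM[-d_i]\to R\pi_*\pi^{*}M$. By proper base change, the stalk at $b$ of the $j$-th cohomology sheaf of the target is $H^j(\pi^{-1}(b);M_b)=H^j(\mathrm{Gr}_q(\mathbb C^n);\mathbb Z)\otimes M_b$, because the integral cohomology of the fibre is free. The sum is an isomorphism on these stalks, by the choice of the $y_i$. Hence it is an isomorphism. Apply $H^*(B;-)$ to get the first formula. Apply $H^*_c(B;-)$, using $R\pi_!=R\pi_*$ for the proper map $\pi$, to get the second. $\square$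

## 5. Descending the Thom class to $B$

In this section $\Gamma$ is torsion-free and $N$ is compact. The Thom class $\tau$ belongs to the bundle $\rho$. We show that it is pulled back along the other map $\pi$. This is where the compactness of $N$ is used.

**Lemma 3.** For every field $\mathbb F$ there is $\beta\in H^{2pq}_c(B;\mathbb F)$ with $\pi^*\beta=\tau$.

**Proof.** First we bound the cohomology of $B$ from above. By (1), the map
$$H^j(B;\mathbb F)\to H^{j+2pq}(Z;\mathbb F)\cong H^{j+2pq}(N;\mathbb F),\qquad b\mapsto\pi^*b\cdot y_{top},$$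
is injective. The target vanishes for $j+2pq>D=\dim N$. So $H^j(B;\mathbb F)=0$ for $j>D-2pq$, and hence $H_j(B;\mathbb F)=0$ for $j>D-2pq$, since $H^j$ is the dual of $H_j$ over a field. Next, Poincaré duality on the orientable $D$-manifold $B$ gives
$$H^i_c(B;\mathbb F)\cong H_{D-i}(B;\mathbb F)=0\qquad\text{for }i<2pq .$$
Finally, in the decomposition (1) of $H_c^{2pq}(Z;\mathbb F)$, the summand of $y_i$ is a copy of $H_c^{2pq-d_i}(B;\mathbb F)$, which is zero unless $d_i=0$. So $H^{2pq}_c(Z;\mathbb F)=\pi^*H^{2pq}_c(B;\mathbb F)$, and $\tau$ lies in it. $\square$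

Let
$$f:\mathfrak p_H\to B,\qquad f(A)=\Gamma\exp(A)o .$$
Under $\mathfrak p_H\cong H/K_H$, this is the composite of the closed embedding $H/K_H\hookrightarrow Z$ of the fibre of $\rho$ over $\Gamma eH$ with the proper map $\pi$. So $f$ is proper, and
$$f^*\beta=\tau|_{H/K_H}\ne0\quad\text{in }H^{2pq}_c(\mathfrak p_H;\mathbb F).\tag{2}$$

For $(p,q)=(3,1)$ the picture is this: $B$ is an open $20$-manifold with no homology above degree $14$, and $f:\mathbb R^6\to B$ is a proper map detected by a class $\beta\in H_c^6(B)$. These dimensions alone give no contradiction. Something more has to be put in.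

## 6. Comparing Steenrod operations on the two sides: the case $p,q\ge2$

A natural attempt is this. The class $\tau$ is a Thom class, so cohomology operations multiply it by characteristic classes of a bundle. But $\tau=\pi^*\beta$, so these operations must produce classes pulled back from $B$. If the characteristic class is nontrivial along the fibres of $\pi$, the two facts clash. We carry this out for $p,q\ge2$ and then see what happens for $(3,1)$.

Recall the Steenrod power $P^1$ mod 3. It raises degree by $4$, is natural (on $H_c^*$, for proper maps), satisfies $P^1(ab)=P^1(a)b+aP^1(b)$, and $P^1x=x^3$ if $\deg x=2$.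

**Step 1: $P^1$ of a Thom class.** For a complex vector bundle $E$ over a compact manifold, with Chern roots $x_j$ and Thom class $\tau_E\in H_c^*(E;\mathbb F_3)$,
$$P^1\tau_E=\sigma(E)\,\tau_E,\qquad\sigma(E)=\sum_jx_j^2=c_1(E)^2-2c_2(E).\tag{3}$$
Let $Y$ be the base. Since $Y$ is compact, $H^*_c(E)\cong H^*(E,E\setminus Y)$. For a line bundle $L$ with $x=c_1(L)$, the image of $\tau_L$ in $H^2(L)\cong H^2(Y)$ is $x$, so $\tau_L^2=x\tau_L$ and $P^1\tau_L=\tau_L^3=x^2\tau_L$. If $E=\bigoplus L_j$ with projections $\mathrm{pr}_j$, then $\tau_E$ is the relative cup product of the classes $\mathrm{pr}_j^*\tau_{L_j}\in H^2(E,E\setminus\ker\mathrm{pr}_j)$, because $\bigcup_j(E\setminus\ker\mathrm{pr}_j)=E\setminus Y$ and the product restricts to a generator on each fibre. The Cartan formula gives (3). In general, the Thom isomorphism gives $P^1\tau_E=v\tau_E$ for a unique $v\in H^4(Y;\mathbb F_3)$. Pull back to the flag bundle $\varphi:\mathrm{Fl}(E)\to Y$, which is compact and over which $E$ splits. This gives $\varphi^*v=\sum x_j^2=\varphi^*\sigma(E)$, and $\varphi^*$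 is injective.

**Step 2: the bundle $\rho$, seen on $Z$.** We claim that
$$\rho^*(P\times_{K_H}\mathfrak p_H)\cong(\Gamma\backslash G)\times_{K_H}\mathfrak p_H=T\otimes Q .\tag{4}$$
For the first isomorphism, both sides restrict to $P\times_{K_H}\mathfrak p_H$ on the zero section $P/K_H\subset Z$, and $Z$ deformation retracts onto its zero section. For the equality, $\mathfrak p_H\cong\mathbb C^p\otimes\mathbb C^q$ as a $K_H$-module (Section 3), and $\mathbb C^p$, $\mathbb C^q$ give $Q$ and $T$ (Section 4, Step 4). So (3) reads
$$P^1\tau=\sigma(T\otimes Q)\,\tau\quad\text{in }H_c^{2pq+4}(Z;\mathbb F_3).\tag{5}$$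

**Step 3: the constant coefficients.** Let $p,q\ge2$. The relations between the Chern classes $c_i(T)$ in $H^*(\mathrm{Gr}_q(\mathbb C^n))$ come from $c_j(Q)=0$ for $j>p$, so they begin in degree $2(p+1)\ge6$. Hence $1,\,c_1(T),\,c_1(T)^2,\,c_2(T)$ form the part of degree $\le4$ of a basis as in (1). Since $B$ is connected, there are unique $b_i\in H^i(B;\mathbb F_3)$ and $A,A'\in\mathbb F_3$ with
$$\sigma(T\otimes Q)=\pi^*b_4+\pi^*b_2\,c_1(T)+A\,c_1(T)^2+A'\,c_2(T).\tag{6}$$
To find $A,A'$, restrict to a fibre of $\pi$, where the terms with $b_4$ and $b_2$ vanish and $T\oplus Q$ is trivial. With Chern roots $s_1,\dots,s_q$ of $T$ and $t_1,\dots,t_p$ of $Q$ we have $\sum s_i+\sum t_j=0$ and $\sum s_i^2+\sum t_j^2=0$, so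
$$\sum_{i,j}(s_i+t_j)^2=p\sum s_i^2+2\sum s_i\sum t_j+q\sum t_j^2=(p-q)\big(c_1(T)^2-2c_2(T)\big)-2c_1(T)^2 .$$
Therefore $A=p-q-2$ and $A'=-2(p-q)$ mod 3. If $p\not\equiv q$ mod 3, then $A'\ne0$. If $p\equiv q$ mod 3, then $A=-2\ne0$. In all cases $(A,A')\ne(0,0)$.

**Step 4: the clash.** Suppose a compact quotient exists, and pass to torsion-free $\Gamma$. By Lemma 3 with $\mathbb F=\mathbb F_3$, $\tau=\pi^*\beta$. Then (5) and (6) give
$$\pi^*(P^1\beta)=P^1\tau=\pi^*(\beta b_4)+\pi^*(\beta b_2)\,c_1(T)+A\,\pi^*\beta\,c_1(T)^2+A'\,\pi^*\beta\,c_2(T).$$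
By uniqueness in (1), the coefficients of $c_1(T)^2$ and of $c_2(T)$ vanish: $A\beta=A'\beta=0$. So $\beta=0$, which contradicts $\pi^*\beta=\tau\neq0$. We have proved:

**Proposition 4.** If $p,q\ge2$, then $\mathrm{Sp}(2p+2q,\mathbb R)/\mathrm U(p,q)$ admits no compact quotient.

**Where this stops for $(3,1)$.** Let $q=1$. The fibre of $\pi$ is $\mathrm{Gr}_1(\mathbb C^n)\cong\mathbb{CP}^p$, and the basis is $1,s,\dots,s^p$ with $s=c_1(T)$. If an operation multiplies $\tau$ by a class whose restriction to the fibre is $a\,s^m$ with $m\le p$, the argument of Step 4 gives $a\beta=0$. So we need $a\ne0$. On the fibre $T\otimes Q\oplus T\otimes T\cong T^{\oplus n}$, hence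
$$c(T\otimes Q)=\frac{(1+s)^n}{1+2s},\qquad\sigma(T\otimes Q)=ns^2-(2s)^2=(p-3)s^2 .$$
Now take $p=3$, $n=4$.

* Mod 3, the coefficient for $P^1$ is $p-3=0$.
* Mod 2, the Thom formula says that $Sq^{2i}$ multiplies $\tau$ by $c_i(T\otimes Q)$ mod 2 (the odd squares of $\tau$ vanish). On the fibre the total class is $(1+s)^4=1+s^4=1$ in $H^*(\mathbb{CP}^3;\mathbb F_2)$, so all coefficients in positive degree are $0$.
* The remaining reduced powers $P^i$ mod $\ell$ raise degree by $2i(\ell-1)\ge8$ ($\ell=3$, $i\ge2$, or $\ell\ge5$), and $H^{\ge8}(\mathbb{CP}^3)=0$.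

So no single square or reduced power yields $a\beta=0$ with $a\ne0$. The method does not see $(3,1)$, and we return to the map $f$ itself.

## 7. Properness on all of $\mathrm{Ad}(K)\mathfrak p_H$

We want to deform the proper map $f:\mathfrak p_H\to B$ through proper maps. Deforming through arbitrary elements of $\mathfrak p$ is not safe: when $\Gamma$ is infinite, the map $\mathfrak p\to B$, $A\mapsto\Gamma\exp(A)o$, is not proper, because the preimage of a point corresponds to an infinite discrete $\Gamma$-orbit in $X$. The next lemma gives a region larger than $\mathfrak p_H$ where properness persists. It does not use compactness of $N$.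

**Lemma 5.** Let $\mathcal Y=\mathrm{Ad}(K)\mathfrak p_H\subset\mathfrak p$. For every compact $C\subset B$, the set $\{A\in\mathcal Y:\Gamma\exp(A)o\in C\}$ is bounded in $\mathfrak p$.

**Proof.** Choose a compact $C'\subset G$ whose image in $B$ is $C$. Let $A=\mathrm{Ad}(k)Y$ with $k\in K$, $Y\in\mathfrak p_H$, and suppose $\exp(A)o\in\gamma C'o$ with $\gamma\in\Gamma$. Put $h=\exp(Y)\in H$. Since $\exp(A)=khk^{-1}$, there are $c\in C'$ and $k_2\in K$ with $\gamma c=khk_2$. Hence
$$\gamma\,ck_2^{-1}H=khH=kH .$$
Let $C_0\subset G/H$ be the image of $C'K\cup K$, a compact set. We have found a point $ck_2^{-1}H\in C_0$ which $\gamma$ moves to $kH\in C_0$. So $\gamma C_0\cap C_0\neq\emptyset$, and by proper discontinuity only finitely many $\gamma$ occur. Thus $\exp(A)o$ stays in a finite union of compact sets $\gamma C'o$. Since $A\mapsto\exp(A)o$ is a diffeomorphism $\mathfrak p\to X$, $A$ stays in a compact set. $\square$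

## 8. Even maps, mod 2, and the proof of Theorem A

**Lemma 6.** Let $m\ge2$ and let $g:\mathbb R^m\to Y$ be a proper map with $g(-y)=g(y)$. Then $g^*:H^m_c(Y;\mathbb F_2)\to H^m_c(\mathbb R^m;\mathbb F_2)$ is zero.

**Proof.** The map factors as $\mathbb R^m\xrightarrow{\kappa}\mathbb R^m/\{\pm1\}\xrightarrow{\bar g}Y$. Here $\kappa$ is proper. So is $\bar g$, because $\bar g^{-1}(C)=\kappa(g^{-1}(C))$. It suffices to show that $\kappa^*$ is zero on $H_c^m(-;\mathbb F_2)$.

First we remove the origin. Let $U=\mathbb R^m\setminus0$. Since $m-1\ge1$, $H_c^{m-1}$ and $H_c^m$ of a point vanish, and the exact sequences show that extension by zero gives isomorphisms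
$$H_c^m(U)\cong H_c^m(\mathbb R^m),\qquad H_c^m(U/\pm1)\cong H_c^m(\mathbb R^m/\pm1),$$
compatible with $\kappa^*$. Now $U\to U/\pm1$ is a double covering of connected $m$-manifolds. The group $H_c^m(U/\pm1;\mathbb F_2)=\mathbb F_2$ is generated by the extension by zero of the generator of $H_c^m(W;\mathbb F_2)$, for a small evenly covered ball $W$. The preimage of $W$ is a disjoint union $W_1\sqcup W_2$ of two balls, so the generator pulls back to the sum of the extensions by zero of the generators on $W_1$ and $W_2$. Each of these is the generator of $H_c^m(U;\mathbb F_2)=\mathbb F_2$. Their sum is $0$. $\square$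

**Proof of Theorem A.** Let $q=1$, so $\mathfrak p_H=\{X_w:w\in\mathbb C^p\}\cong\mathbb C^p$. Suppose a compact quotient exists. By Section 4, Step 1, we may take $\Gamma$ torsion-free. Apply Lemma 3 with $\mathbb F=\mathbb F_2$ to get $\beta\in H_c^{2p}(B;\mathbb F_2)$ satisfying (2).

**Step 1: the homotopy.** For $\theta\in[0,\pi/4]$ define
$$f_\theta:\mathbb C^p\to B,\qquad f_\theta(rw)=\Gamma\exp\big(rS_\theta(w)\big)o\qquad(r\ge0,\ |w|=1),$$
with $S_\theta(w)$ from Section 1. Fix a $K$-invariant norm on $\mathfrak p$ and a unit vector $w_0$. By Proposition 1(2), for $r\ge0$,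
$$rS_\theta(w)\in\mathrm{Ad}(K)\,rX_{w_0}=\mathrm{Ad}(K)X_{rw_0}\subset\mathcal Y,\qquad\|rS_\theta(w)\|=r\|X_{w_0}\| .$$
The norm formula shows that $f_\theta$ is well defined and that $(\theta,rw)\mapsto f_\theta(rw)$ is continuous at $r=0$. For $r>0$ continuity is clear.

**Step 2: the homotopy is proper.** Let $C\subset B$ be compact. Its preimage in $[0,\pi/4]\times\mathbb C^p$ is closed. If $(\theta,rw)$ lies in it, then $rS_\theta(w)\in\mathcal Y$ and $\Gamma\exp(rS_\theta(w))o\in C$. By Lemma 5, $\|rS_\theta(w)\|=r\|X_{w_0}\|$ is bounded, so $r$ is bounded. The preimage is thus compact. It follows that $f_{\pi/4}^*=f_0^*$ on $H_c^*$.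

**Step 3: the two ends.** By Proposition 1(1), $rS_{\pi/4}(w)=rX_w=X_{rw}$, so $f_{\pi/4}=f$. Also $S_0(-w)=S_0(w)$, so $f_0(-y)=f_0(y)$ for all $y\in\mathbb C^p=\mathbb R^{2p}$. Lemma 6 with $m=2p\ge2$ gives $f_0^*\beta=0$. Hence $f^*\beta=f_{\pi/4}^*\beta=f_0^*\beta=0$. This contradicts (2). $\blacksquare$

In the case $p=1$ all of this is visible: $f_0(rw)=\Gamma\exp\big(r\,\mathrm{diag}(-w^2,1)\big)o$ depends only on $rw^2$, so $f_0$ factors through the proper map $y\mapsto y^2/|y|$ of $\mathbb C$ (sending $0$ to $0$), which has degree $2$.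

**Proof of Theorem B.** The case $pq=0$ was done in Section 2. Let $p,q\ge1$. Replacing $h$ by $-h$ changes neither $\mathrm U(h)$ nor $\mathrm{Sp}(\omega)=\mathrm{Sp}(-\omega)$, so $p$ and $q$ may be exchanged. If $\min(p,q)=1$, Theorem A excludes compact quotients. If $p,q\ge2$, Proposition 4 does. $\blacksquare$

## 9. The bound on cohomological dimension

**Proof of Corollary C.** Let $\Gamma$ be torsion-free, discrete, and properly discontinuous on $G/H$, with $p,q\ge1$. Steps 2–4 of Section 4 apply, except that there is no Thom class with compact support to use.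

**Step 1: vanishing on $N$.** By Theorem B, $N$ is a connected non-compact $D$-manifold. A connected non-compact smooth $D$-manifold has the homotopy type of a CW complex of dimension at most $D-1$. So $H^j(N;\mathcal M)=0$ for every $j\ge D$ and every local system $\mathcal M$.

**Step 2: transfer to $\Gamma$.** The space $X\cong\mathfrak p$ is contractible and $\Gamma$ acts on it freely and properly discontinuously, so $B=\Gamma\backslash X$ is a $K(\Gamma,1)$. Let $M$ be a $\Gamma$-module, viewed as a local system on $B$. By Lemma 2, the map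
$$H^j(\Gamma;M)=H^j(B;M)\to H^{j+2pq}(Z;\pi^*M),\qquad b\mapsto\pi^*b\cdot y_{top},$$
is injective. Since $\rho:Z\to N$ is a homotopy equivalence, $\pi^*M$ is the pullback of a local system on $N$, and by Step 1 the target is $0$ for $j+2pq\ge D=n(n+1)$. Hence $H^j(\Gamma;M)=0$ for all $j\ge n(n+1)-2pq$ and all $M$, that is,
$$\mathrm{cd}(\Gamma)\le n(n+1)-2pq-1 .$$
For $(p,q)=(3,1)$ this is $20-6-1=13$. $\blacksquare$
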